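
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem*{question}{Question}


\title{Singular curve germs with regular blow-up}

\begin{abstract}
Let $R$ be the local ring of affine $n$-space over an algebraically closed field $k$ at a closed point, and let $I$ be a prime of $R$ with $\dim R/I=1$. Francia's conjecture predicts that $I$ is a complete intersection if its blow-up $\operatorname{Proj}\mathcal R(I)$ is regular. We show that this is false for every $k$ and every $n\ge 3$; it holds trivially for $n\le 2$. Let $n\ge3$ and $d\ge2$. For curve germs that become regular after one blow-up, and whose tangent directions form a finite scheme $Z\subset\mathbb P^{n-1}$ of length $\dim_k k[X_1,\dots,X_n]_{d-1}$ lying on no hypersurface of degree $d-1$, we prove that $\operatorname{Proj}\mathcal R(I)$ is regular exactly when every line meets $Z$ in length at most $d-1$. An explicit counterexample in all characteristics is the germ at the origin of $t\mapsto(t^6,t^7,t^8+t^{11})$, whose ideal needs four generators. We also show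 that, for $n\ge3$, an ideal $I$ with regular blow-up is a complete intersection only if the germ itself is regular.
\end{abstract}


\section{The question and the answer}

Let $I$ be an ideal in a Noetherian ring $R$ and let $\mathcal R(I)=\bigoplus_{j\ge0}I^j$ be its Rees algebra. The scheme $\operatorname{Proj}\mathcal R(I)$ is the blow-up of $\operatorname{Spec}R$ along $V(I)$; we also write $\mathrm{Bl}_I\operatorname{Spec}R$. A proper ideal $I$ of a Noetherian local ring is a \emph{complete intersection} if it can be generated by $\operatorname{ht}(I)$ elements. A scheme is \emph{regular} if all its local rings are regular. We write $\mu(I)$ for the minimal number of generators of $I$.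

Francia's conjecture, as stated by O'Carroll and Valla, says that a prime $I$ of dimension one in a regular local ring $R$ is a complete intersection if $\operatorname{Proj}\mathcal R(I)$ is a smooth projective scheme, where ``smooth'' means regular. Mukhopadhyay and Sengupta \cite{MS} recall that Johnson and Morey gave a negative answer for $\mathbb Q[x,y,z]$, that is, for suitable localizations of this ring at maximal ideals, and they point to the case of polynomial rings over an algebraically closed field, which remained undecided.

\begin{question}
Let $k$ be an algebraically closed field, $A=k[x_1,\dots,x_n]$ with $n\ge1$, $\mathfrak m$ a maximal ideal of $A$, and $R=A_{\mathfrak m}$. Let $I$ be a prime of $R$ with $\dim R/I=1$ such that $\operatorname{Proj}\mathcal R(I)$ is regular (equivalently, smooth over $k$, since $k$ is perfect). Must $I$ be a complete intersection, that is, generated by $\operatorname{ht}(I)=n-1$ elements?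
\end{question}

\subsection*{What the conjecture asserts}
Let $C=\operatorname{Spec}R/I$ be the curve germ. For $n\le2$ the ideal $I$ is principal and there is nothing to ask, so let $n\ge3$. If $C$ is regular, then $I$ is generated by part of a regular system of parameters and its blow-up is regular. Suppose on the other hand that $C$ is a singular plane curve germ in $3$-space, $I=(z,f)$ with $f\in k[x,y]$ of order at least $2$. In the chart with coordinate $T=f/z$ the blow-up is given by $f=zT$ in a $4$-dimensional regular ring. The equation has order $2$ at the origin, so the blow-up is singular there. The same happens for every singular complete intersection (Theorem~\ref{thm:force}). So for $n\ge3$ the conjecture says: \emph{blowing up a singular curve germ in a regular $n$-dimensional germ never gives a regular scheme.} This is a natural guess, but it is wrong for every $n\ge3$. The blow-up of a singular curve can coincide with the result of blowing up two regular centers, first the point and then the strict transform of the curve.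

\subsection*{Setup and results}
Throughout, $k$ is algebraically closed. After a translation $\mathfrak m=(x_1,\dots,x_n)$, and $\mathfrak m$ also denotes the maximal ideal of $R$. Put
\[
r=n-1,\qquad X=\operatorname{Spec}R,\qquad S=\operatorname{gr}_{\mathfrak m}R=k[X_1,\dots,X_n],\qquad m_d=\dim_kS_{d-1}=\binom{r+d-1}{r},
\]
and let $o\in X$ be the closed point. Let $X'=\mathrm{Bl}_{\mathfrak m}X$; its exceptional divisor is $\operatorname{Proj}S=\mathbb P^r$. For a prime $I$ of $R$ with $\dim R/I=1$ let $B=R/I$, with maximal ideal $\mathfrak n$, and let $C=\operatorname{Spec}B$. Let $C'=\mathrm{Bl}_{\mathfrak n}C\subset X'$ be the strict transform of $C$, and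
\[
Z=C'\cap\mathbb P^r=\operatorname{Proj}(\operatorname{gr}_{\mathfrak n}B),
\]
the finite scheme of tangent directions. Finally $W=\operatorname{Proj}\mathcal R(I)$. ``Line'' means a line in $\mathbb P^r$, and the length of a finite $k$-scheme is the $k$-dimension of its ring of functions.

\begin{theorem}[Criterion]\label{thm:criterion}
Let $n\ge3$, $d\ge2$, and let $I$ be a prime of $R$ with $\dim R/I=1$ such that $C'$ is regular, $\operatorname{length}Z=m_d$, and no hypersurface of degree $d-1$ contains $Z$. Then $\mu(I)=\binom{n+d-2}{n-2}>n-1$, so $I$ is not a complete intersection, and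
\[
W\ \text{is regular}\iff\operatorname{length}(Z\cap\ell)\le d-1\ \text{ for every line }\ell .
\]
In that case $W\cong\mathrm{Bl}_{C'}\mathrm{Bl}_{\mathfrak m}X$.
\end{theorem}

Under these hypotheses $S_{d-1}\to H^0(\mathcal O_Z(d-1))$ is bijective, so its composite with the surjection onto $H^0(\mathcal O_{Z\cap\ell}(d-1))$ is surjective. That composite factors through the $d$-dimensional space $H^0(\mathcal O_\ell(d-1))$, so $\operatorname{length}(Z\cap\ell)\le d$ always. The criterion excludes lines that meet $Z$ in the largest possible length. For $d=2$ such lines always exist: $Z$ has length $n\ge3$ and hence a subscheme of length $2$, which lies on a line. Thus $d=3$ is the first interesting case.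

\begin{theorem}[Answer]\label{thm:answer}
For a given $k$ and $n$, the Question has a positive answer if and only if $n\le2$. More precisely:
\begin{enumerate}
\item For every $n\ge3$, every $d\ge3$ and every $k$ there is a prime $I$ as in Theorem~\ref{thm:criterion} with $W$ regular; hence a counterexample.
\item For $n=3$ and every $k$, the prime $I$ of the germ at the origin of the curve $(t^6,t^7,t^8+t^{11})$ is a counterexample. It is generated by
\begin{align*}
f_1&=y^3-xyz+x^4, & f_2&=y^2z-xz^2+x^3y+y^4,\\
f_3&=yz^2-x^2z+xy^2-2x^2y^2-y^3z+x^3y^2, & f_4&=z^3-x^4-3xy^3-3x^5-x^2y^3,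
\end{align*}
and $\mu(I)=4$. Moreover $I\widehat R$ is prime in $\widehat R=k[[x,y,z]]$ and $\operatorname{Proj}\mathcal R(I\widehat R)$ is regular, so the conjecture fails for $k[[x,y,z]]$ too.
\item If $\operatorname{char}k=0$, $n\ge3$ and $d\ge3$, the germ at the origin of the curve $x_1=(t-1)^{m_d}$, $x_j=(t-1)^{m_d}\,t^{\,d^{\,j-2}}$ $(2\le j\le n)$ is also a counterexample, and $I\widehat R$ is prime.
\end{enumerate}
\end{theorem}

In (1) the number of generators $\binom{n+d-2}{n-2}$ is unbounded for each fixed $n\ge 3$; for $n=3$ it is $d+1$.

\begin{theorem}[What regularity does force]\label{thm:force}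
Let $n\ge3$, let $I$ be a prime of $R$ with $\dim R/I=1$, and let $\operatorname{Proj}\mathcal R(I)$ be regular. The following are equivalent:
{\rm(a)} $I$ is a complete intersection; {\rm(b)} $I\not\subset\mathfrak m^2$; {\rm(c)} $R/I$ is regular.
So the counterexamples are exactly the singular curve germs with regular blow-up, and they all satisfy $I\subset\mathfrak m^2$.
\end{theorem}

Section~\ref{sec:idea} explains the idea for six tangent directions in $\mathbb P^2$. Sections~\ref{sec:finite}--\ref{sec:lines} prove Theorem~\ref{thm:criterion}, Section~\ref{sec:curves} constructs the curves, and Section~\ref{sec:force} proves Theorem~\ref{thm:force}.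

\section{The idea: six tangent directions in the plane}\label{sec:idea}

Let $n=3$ and suppose that $C$ has $m$ smooth branches with distinct tangent directions, so that $Z=\{p_1,\dots,p_m\}\subset\mathbb P^2$. Blowing up $o$ separates the branches, so $C'$ is regular, and $Y=\mathrm{Bl}_{C'}X'$ is regular. Its fiber over $o$ is $F=\mathrm{Bl}_Z\mathbb P^2$. Can $Y$ be the blow-up $W$ of $I$?

Suppose that all elements of $I$ have order at least $d$, and that their parts of degree $d$ form the space $J_d$ of \emph{all} forms of degree $d$ vanishing on $Z$. Assume also that $J_d$ has no base points on $F$. Every element of $I$ vanishes at least $d$ times along the exceptional plane and at least once along $C'$. As $J_d$ has no base points on $F$, nothing more vanishes in common, and $I\mathcal O_Y$ is invertible. So there is a morphism $h:Y\to W$, and generators of $I$ embed $W$ in some $\mathbb P^N_R$. On the fiber $F$, this map is given by the curves of degree $d$ through $Z$. Since $R$ is local, Nakayama's lemma shows that $Y\to\mathbb P^N_R$ is a closed immersion as soon as $F\to\mathbb P^N_k$ is, and then $Y=W$. \emph{The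 problem is reduced to plane geometry: is the blow-up of $\mathbb P^2$ in $Z$ embedded by the curves of degree $d$ through $Z$?}

\emph{Three points, $d=2$.} For the three coordinate points the conics through $Z$ are spanned by $X_2X_3,X_1X_3,X_1X_2$. On the line $X_1=0$ only the first is nonzero, so this line is contracted to a point. The map is not an embedding.

\emph{Six points, $d=3$.} Let $Z$ consist of six points, not on a conic and no three on a line. Evaluation at $Z$ is injective on the $6$-dimensional space of conics, hence bijective: \emph{conics take arbitrary values at the six points.} Let $p\ne q$ be points outside $Z$. We look for a cubic that vanishes on $Z$ and at $p$ but not at $q$. Let $\Lambda=\{\lambda=0\}$ be the line through $p$ and $q$. It contains at most two points of $Z$, so some cubic form on $\Lambda\cong\mathbb P^1$ vanishes at $Z\cap\Lambda$ and at $p$, which are at most three points, but not at $q$. Extend it to a cubic form $G$ on $\mathbb P^2$. Choose a quadratic form $G_1$ such that $G-\lambda G_1$ vanishes at the points of $Z\setminus\Lambda$. On $\Lambda$ nothing has changed, so $G-\lambda G_1$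 is the required cubic. The same argument, made scheme-theoretic in Lemma~\ref{lem:separate}, handles tangent vectors and points of $F$ over $Z$. So $F$ embeds by the four-dimensional space $J_3$ as a surface in $\mathbb P^3$, of degree $3^2-6=3$: a cubic surface.

If instead three of the points lie on a line $\Lambda$, then the cubics through $Z$ restrict to $\Lambda$ as multiples of a single form, and $\Lambda$ is contracted. This is why lines decide.

An irreducible curve with prescribed tangent directions is easy to write down: if $g=\prod(t-t_i)$ has distinct roots, the curve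
\[
t\longmapsto(g,\ t\,g,\ a\,g),\qquad a\in k[t],
\]
passes through the origin at each $t=t_i$ with tangent direction $(1:t_i:a(t_i))$. One may also let the six points come together at one point of a smooth arc: for $g=t^6$ and $a=t^2+t^5$ we obtain the curve $(t^6,t^7,t^8+t^{11})$, and $Z$ is the image of $\operatorname{Spec}k[t]/(t^6)$ under $(1:t:t^2+t^5)$. The term $t^5$ is needed, since $(1:t:t^2)$ satisfies $X_2^2=X_1X_3$ and so lies on a conic.

What remains is to allow nonreduced $Z$ and any $n$ and $d$, to show that the assumptions on base points and on the leading forms of $I$ hold automatically (Lemma~\ref{lem:ideal} and Proposition~\ref{prop:leading}), and to prove that a contracted line really makes $W$ singular.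

\section{Finite schemes and the hypersurfaces through them}\label{sec:finite}

For a finite scheme $V\subset\mathbb P^N$ let $S_V$ be its homogeneous coordinate ring, the quotient of the polynomial ring by the saturated ideal $\bigoplus_iH^0(\mathcal I_V(i))$, and let $h_V(i)=\dim_k(S_V)_i$. Thus $h_V(i)$ is the rank of $H^0(\mathcal O(i))\to H^0(\mathcal O_V(i))$. It is at most $\operatorname{length}V$, with equality for $i\gg0$. If $i\ge0$ and $N\ge1$, then $H^1(\mathbb P^N,\mathcal O(i))=0$, so equality holds if and only if $H^1(\mathcal I_V(i))=0$.

A linear form $\lambda$ vanishing at no point of $V$ is a unit on $V$, hence a nonzerodivisor on $S_V$; such forms exist as $k$ is infinite. Therefore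
\begin{equation}\label{eq:diff}
h_V(i)-h_V(i-1)=\dim_k(S_V/\lambda S_V)_i\ \ge 0 .
\end{equation}

\begin{lemma}\label{lem:short}
Let $d\ge0$, $N\ge1$. If $V\subset\mathbb P^N$ is finite of length at most $d+1$, then $H^1(\mathcal I_V(d))=0$.
\end{lemma}

\begin{proof}
We may assume $V\ne\emptyset$, so $h_V(0)=1$. The $k$-algebra $S_V/\lambda S_V$ is generated in degree $1$, so once a graded piece is $0$, all later ones are. By \eqref{eq:diff}, $h_V$ increases strictly until it becomes constant, equal to $\operatorname{length}V$. Hence $h_V(d)\ge\min(d+1,\operatorname{length}V)=\operatorname{length}V$.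
\end{proof}

For $d=1$ this says that a scheme of length $2$ imposes two independent conditions on linear forms. So it lies on exactly one line.

\begin{lemma}\label{lem:ideal}
Let $r\ge1$, $d\ge1$, let $Z\subset\mathbb P^r$ be finite of length $m_d=\dim S_{d-1}$ and contained in no hypersurface of degree $d-1$, and let $J\subset S$ be its saturated ideal. Then $S_{d-1}\to H^0(\mathcal O_Z(d-1))$ is bijective, $J_i=0$ for $i\le d-1$, and $\dim(S/J)_i=m_d$ for $i\ge d-1$. Moreover $J$ is generated by $J_d$, so $J_d$ generates the sheaf $\mathcal I_Z(d)$, and $\dim J_d=\binom{r+d-1}{r-1}$.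
\end{lemma}

\begin{proof}
The first map is injective by hypothesis, and both spaces have dimension $m_d$. As $J_{d-1}=0$ and $S$ is a domain, $J_i=0$ for $i\le d-1$. By \eqref{eq:diff} $h_Z$ is nondecreasing; it is at most $m_d$ and equals $m_d$ in degree $d-1$. This gives the Hilbert function.

Let $\lambda$ be a linear form vanishing at no point of $Z$, put $\bar S=S/\lambda S$, a polynomial ring in $r$ variables, and $\bar J=(J+\lambda S)/\lambda S$. By \eqref{eq:diff}, $\dim(\bar S/\bar J)_i$ is $\dim S_i-\dim S_{i-1}=\dim\bar S_i$ for $i\le d-1$ and $0$ for $i\ge d$. So $\bar J=\bigoplus_{i\ge d}\bar S_i$, which is generated by $\bar J_d$. As $\lambda$ is a nonzerodivisor on $S/J$, we have $J\cap\lambda S=\lambda J$ and $\bar J=J/\lambda J$. By the graded Nakayama lemma $J$ is generated by $J_d$. Finally $\dim J_d=\binom{r+d}{r}-\binom{r+d-1}{r}=\binom{r+d-1}{r-1}$.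
\end{proof}

We now make the argument of Section~\ref{sec:idea} scheme-theoretic. Two points are replaced by a subscheme $\tau$ of length $2$ of the blow-up, the line $\Lambda$ by a hyperplane, and the correction by $\lambda G_1$ by a residual exact sequence.

\begin{lemma}[Separation]\label{lem:separate}
Let $r\ge2$, $d\ge1$, and let $Z\subset\mathbb P^r$ be a finite scheme such that $H^0(\mathcal O(d-1))\to H^0(\mathcal O_Z(d-1))$ is surjective. Let $\pi:F=\mathrm{Bl}_Z\mathbb P^r\to\mathbb P^r$, let $\mathcal O_F(-E_F)=\mathcal I_Z\mathcal O_F$, let $H$ be the pullback of a hyperplane, and $J_d=H^0(\mathcal I_Z(d))$. Let $\tau\subset F$ be a closed subscheme of length $2$. If a hyperplane $\Lambda$ contains the scheme-theoretic image $\pi(\tau)$ and $\operatorname{length}(Z\cap\Lambda)\le d-1$, then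
\[
J_d\longrightarrow H^0(\tau,\mathcal O_F(dH-E_F)|_\tau)
\]
is surjective.
\end{lemma}

\begin{proof}
\emph{Step 1: the map $\mathcal I_Z\to Q:=\pi_*(\mathcal O_F(-E_F)|_\tau)$ is surjective.} Let $U$ be an affine open set, the complement of a hyperplane, that contains $Z$ and $\pi(\tau)$. Let $y_1,\dots,y_s$ generate $\mathcal I_Z(U)$. Then $\pi^{-1}(U)$ is closed in $U\times\mathbb P^{s-1}$, and $\mathcal O_F(-E_F)$ is the restriction of $\mathcal O(1)$, with $y_i$ corresponding to the coordinate $Y_i$. As $k$ is infinite, some $k$-linear combination $Y$ of the $Y_i$ vanishes at no point of $\tau$. So $\tau$ is a closed subscheme of the affine scheme $U\times\{Y\ne0\}$, and $\mathcal O_\tau$ is generated as a $k$-algebra by the images of $\mathcal O(U)$ and of the functions $Y_i/Y$. The image of $\mathcal I_Z(U)$ in $\mathcal O_F(-E_F)|_\tau=Y\mathcal O_\tau$ has the form $Y\cdot M$ for a $k$-subspace $M\subset\mathcal O_\tau$. If $y\in\mathcal I_Z(U)$ is the combination of the $y_i$ corresponding to $Y$, then the products $ay$ with $a\in\mathcal O(U)$ show that $M$ contains the image of $\mathcal O(U)$, in particular $1$;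 and $M$ contains all $Y_i/Y$. Since $\dim_k\mathcal O_\tau=2$, these algebra generators are not all constants. Hence $\dim M\ge2$ and $M=\mathcal O_\tau$.

\emph{Step 2: the residual sequence.} Let $\mathcal I_V=\ker(\mathcal I_Z\to Q)$ be the ideal of a finite scheme $V\supset Z$; then $\mathcal I_Z/\mathcal I_V\cong Q$ has length $2$. Let $\lambda$ be an equation of $\Lambda$. It acts on $Q$ through its pullback to $\tau$, which is $0$ because $\pi(\tau)\subset\Lambda$. So $\lambda\,\mathcal I_Z(-1)\subset\mathcal I_V$, that is, the residual ideal $\mathcal I_{\mathrm{Res}}:=(\mathcal I_V:\lambda)$ contains $\mathcal I_Z$, and $\mathrm{Res}\subset Z$. Since $\mathcal I_V\cap\lambda\mathcal O(-1)=\lambda\,\mathcal I_{\mathrm{Res}}(-1)$, there is an exact sequence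
\[
0\to\mathcal I_{\mathrm{Res}}(d-1)\xrightarrow{\ \lambda\ }\mathcal I_V(d)\to\mathcal I_{V\cap\Lambda,\Lambda}(d)\to0 .
\]
As $\mathrm{Res}\subset Z$, the map $H^0(\mathcal O(d-1))\to H^0(\mathcal O_{\mathrm{Res}}(d-1))$ is surjective, so $H^1(\mathcal I_{\mathrm{Res}}(d-1))=0$. The kernel of $\mathcal O_{V\cap\Lambda}\to\mathcal O_{Z\cap\Lambda}$ is $(\mathcal I_Z+\lambda\mathcal O(-1))/(\mathcal I_V+\lambda\mathcal O(-1))$, a quotient of $Q$. So $\operatorname{length}(V\cap\Lambda)\le(d-1)+2=d+1$, and Lemma~\ref{lem:short} on $\Lambda\cong\mathbb P^{r-1}$, where $r-1\ge1$, gives $H^1(\mathcal I_{V\cap\Lambda,\Lambda}(d))=0$. Hence $H^1(\mathcal I_V(d))=0$, and $H^0(\mathcal I_Z(d))\to H^0(Q(d))=H^0(\tau,\mathcal O_F(dH-E_F)|_\tau)$ is surjective.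
\end{proof}

The lemma asks for a hyperplane, but the criterion speaks of lines. For $r=2$ there is no difference. For $r>2$ the gap is closed for \emph{curvilinear} schemes, those all of whose local rings are isomorphic to $k[s]/(s^a)$ for various $a$. This is where regularity of $C'$ will enter a second time, besides making the two-step model regular.

\begin{lemma}\label{lem:curvilinear}
Let $Z\subset\mathbb P^r$ $(r\ge2)$ be finite and curvilinear. Every line $\ell$ lies in a hyperplane $\Lambda$ with $Z\cap\Lambda=Z\cap\ell$. Only finitely many lines meet $Z$ in length at least $2$.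
\end{lemma}

\begin{proof}
Let $L\ne0$ be the space of linear forms vanishing on $\ell$. At $z\in Z$, with local ring $k[s]/(s^a)$, they generate the ideal $(s^b)$ of $Z\cap\ell$, where $0\le b\le a$. If $b<a$, the elements of $L$ whose image does not generate $(s^b)$ form a proper subspace. If $b=a$, all of $L$ maps to $0$. As $k$ is infinite, some nonzero element of $L$ generates the ideal of $Z\cap\ell$ at every $z$.

For the second claim, $k[s]/(s^a)$ has only the ideals $(s^b)$, so $Z$ has finitely many subschemes. A line that meets $Z$ in length at least $2$ contains a subscheme of $Z$ of length $2$, which lies on only one line.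
\end{proof}

\section{The leading forms of $I$}\label{sec:leading}

Let $I^*\subset S$ be the ideal of leading forms of elements of $I$, so $S/I^*=\operatorname{gr}_{\mathfrak n}B$. Its saturation is the saturated ideal $J$ of $Z$. In Section~\ref{sec:idea} we assumed that the leading forms fill $J_d$. We show that this is forced, because the Hilbert function of a one-dimensional local domain is bounded by the length of $Z$.

\begin{lemma}\label{lem:chart}
Let $(B,\mathfrak n)$ be a Noetherian local domain of dimension $1$, let $0\ne x\in\mathfrak n$, and let $T=B[\mathfrak n/x]=\bigcup_ix^{-i}\mathfrak n^i\subset\operatorname{Frac}B$.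
\begin{enumerate}
\item[(a)] If $T$ is integral over $B$, then $\mathrm{Bl}_{\mathfrak n}\operatorname{Spec}B=\operatorname{Spec}T$, with exceptional divisor $\operatorname{Spec}T/xT$.
\item[(b)] If the class of $x$ in $\mathfrak n/\mathfrak n^2$ vanishes at no point of $\operatorname{Proj}(\operatorname{gr}_{\mathfrak n}B)$, then $T$ is finite over $B$.
\item[(c)] If $T$ is finite over $B$, then $\operatorname{length}_B(\mathfrak n^i/x\mathfrak n^i)=\operatorname{length}_B(T/xT)$ for all $i\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The blow-up is covered by the charts $\operatorname{Spec}B[\mathfrak n/y]$ with $0\ne y\in\mathfrak n$. An integral equation $(y/x)^s+b_1(y/x)^{s-1}+\dots+b_s=0$ with $b_i\in B$, multiplied by $u^s$ for $u=x/y$, becomes $1+b_1u+\dots+b_su^s=0$ in $B[\mathfrak n/y]$. So $u$ is a unit there, $x$ generates the pullback of $\mathfrak n$ on the chart of $y$, and this chart is contained in the chart $\operatorname{Spec}T$ of $x$. Finally $\mathfrak nT=xT$.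

(b) By hypothesis the graded ring $\operatorname{gr}_{\mathfrak n}B/(\bar x)$, with $\bar x$ the class of $x$, has empty $\operatorname{Proj}$, so it vanishes in large degrees. That is, there is an $e$ with $\mathfrak n^{i+1}=x\mathfrak n^i+\mathfrak n^{i+2}$ for $i\ge e$, and so $\mathfrak n^{i+1}=x\mathfrak n^i$ by Nakayama. Then $x^{-i}\mathfrak n^i=x^{-e}\mathfrak n^e$ for $i\ge e$, and $T=x^{-e}\mathfrak n^e$ is a finite $B$-module.

(c) $T/B$ is a finite torsion module over a one-dimensional local domain, so it has finite length. Hence $M=\mathfrak n^i$ has finite colength in $T$. Computing $\operatorname{length}(T/xM)$ in two ways,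
\[
\operatorname{length}(T/M)+\operatorname{length}(M/xM)=\operatorname{length}(T/xT)+\operatorname{length}(xT/xM),
\]
and $xT/xM\cong T/M$.
\end{proof}

\begin{proposition}\label{prop:leading}
Let $n\ge3$, $d\ge2$, and let $Z$ have length $m_d$ and lie on no hypersurface of degree $d-1$. Then $I^*=J$. In particular $I\subset\mathfrak m^d$, and $I\to J_d$, $f\mapsto f\bmod\mathfrak m^{d+1}$, is surjective with kernel $\mathfrak mI$. Hence $\mu(I)=\dim J_d=\binom{n+d-2}{n-2}>n-1=\operatorname{ht}I$.
\end{proposition}

\begin{proof}
As $k$ is infinite, we can choose $x\in\mathfrak n$ whose class vanishes at no point of $Z$; since $Z\ne\emptyset$, $x\ne0$. By Lemma~\ref{lem:chart}(b),(a), $T=B[\mathfrak n/x]$ is finite over $B$ and $Z=\operatorname{Spec}T/xT$. As the $k$-algebra $B$ has residue field $k$, lengths over $B$ are $k$-dimensions, and (c) gives $\operatorname{length}_B(\mathfrak n^i/x\mathfrak n^i)=\operatorname{length}Z=m_d$. Since $x\mathfrak n^i\subset\mathfrak n^{i+1}$,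
\[
\dim_k\mathfrak n^i/\mathfrak n^{i+1}\le m_d\qquad\text{for all }i\ge0 .
\]
We have $I^*\subset J$. For $i\ge d-1$, Lemma~\ref{lem:ideal} gives $m_d=\dim(S/J)_i\le\dim(S/I^*)_i\le m_d$, so $I^*_i=J_i$. For $i\le d-1$, $I^*_i\subset J_i=0$. Thus $I^*=J$.

Leading forms of elements of $I$ have degree at least $d$, so $I\subset\mathfrak m^d$, and the elements $f\bmod\mathfrak m^{d+1}$ fill $I^*_d=J_d$. The kernel of $I\to J_d$ contains $\mathfrak mI$, so $\mu(I)\ge\dim J_d$. Conversely, choose $f_1,\dots,f_s\in I$ whose leading forms are a basis of $J_d$. These leading forms generate $J=I^*$. So subtracting a suitable combination of the $f_i$ from an element of $I$ raises its order. Therefore $I\subset(f_1,\dots,f_s)+\mathfrak m^i$ for all $i$, and $I=(f_1,\dots,f_s)$ by Krull's intersection theorem. So $\mu(I)=s=\dim J_d$ and the kernel is $\mathfrak mI$. By Lemma~\ref{lem:ideal}, $\mu(I)=\binom{r+d-1}{r-1}$. Since $r\ge2$, we have $1\le r-1\le(r+d-1)-1$, so $\mu(I)\ge r+d-1\ge r+1>n-1$.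
\end{proof}

\section{The two-step blow-up}\label{sec:model}

Assume the hypotheses of Theorem~\ref{thm:criterion}. Let $Y=\mathrm{Bl}_{C'}X'$ with exceptional divisor $E$, so $\mathcal O_Y(-E)=\mathcal I_{C'}\mathcal O_Y$, and let $F\subset Y$ be the pullback of the exceptional divisor $\mathbb P^r\subset X'$. Then $\mathfrak m\mathcal O_Y=\mathcal O_Y(-F)$, so $F$ is the scheme-theoretic fiber of $Y$ over $o$. The scheme $Y$ is integral. It is regular, as the blow-up of a regular scheme along a regular subscheme. We now construct the morphism $h:Y\to W$ of Section~\ref{sec:idea}.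

\begin{proposition}\label{prop:model}
\begin{enumerate}
\item[(a)] $Z$ is curvilinear, $F=\mathrm{Bl}_Z\mathbb P^r$, and, in the notation of Lemma~\ref{lem:separate}, $\mathcal O_Y(-dF-E)|_F=\mathcal O_F(dH-E_F)$.
\item[(b)] $I\mathcal O_Y=\mathcal O_Y(-dF-E)$.
\item[(c)] There is a proper $X$-morphism $h:Y\to W$, an isomorphism over $X\setminus\{o\}$. If $W\subset\mathbb P^N_R$ is the embedding given by a minimal system of generators of $I$, then $h$ restricts on $F$ to the morphism $h_0:F\to\mathbb P^N_k$ given by a basis of $J_d$.
\end{enumerate}
\end{proposition}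

\begin{proof}
(a) Let $z\in Z$, a closed point of $\mathbb P^r$ with residue field $k$. Let $\mathcal O=\mathcal O_{X',z}$, regular of dimension $n=r+1$. As $C'$ is regular of dimension $1$ at $z$, its ideal is generated by part $y_1,\dots,y_r$ of a regular system of parameters. Let $x$ be a local equation of $\mathbb P^r\subset X'$. It is nonzero in the discrete valuation ring $\mathcal O_{C',z}$, so $\mathcal O_{Z,z}=\mathcal O_{C',z}/(x)\cong k[s]/(s^a)$, and $y_1,\dots,y_r,x$ is a regular sequence. Regular sequences in a Noetherian local ring may be permuted, so the $y_i$ also form a regular sequence in $\mathcal O/x\mathcal O=\mathcal O_{\mathbb P^r,z}$, where they generate the ideal of $Z$. Recall that the Rees algebra of an ideal generated by a regular sequence $y_1,\dots,y_r$ is $\mathcal O[Y_1,\dots,Y_r]/(y_iY_j-y_jY_i)$. Reducing modulo $x$ turns the blow-up of $C'$ near $z$ into the blow-up of $Z$ in $\mathbb P^r$. Away from $Z$, neither blow-up changes anything near $\mathbb P^r$. So $F=\mathrm{Bl}_Z\mathbb P^r$ and $\mathcal O_Y(-E)|_F=\mathcal O_F(-E_F)$. Finally $\mathfrak m\mathcal O_{X'}$ restricts to $\mathcal O(1)$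 on $\mathbb P^r$, so $\mathcal O_Y(-F)|_F=\mathcal O_F(H)$.

(b) Let $f\in I$. Since $I\subset\mathfrak m^d$, locally on $X'$ we have $f=x^df'$ with $x$ a local equation of $\mathbb P^r$. As $f|_{C'}=0$, $C'$ is integral and $x|_{C'}\ne0$, we get $f'|_{C'}=0$. So $f$ is a section of $\mathcal O_Y(-dF-E)$. Its restriction to $F$ is the pullback of $(f\bmod\mathfrak m^{d+1})\in J_d= H^0(\mathcal I_Z(d))$. By Proposition~\ref{prop:leading} these restrictions fill $J_d$. By Lemma~\ref{lem:ideal} $J_d$ generates $\mathcal I_Z(d)$, hence also $\mathcal O_F(dH-E_F)=\mathcal I_Z(d)\,\mathcal O_F$. By Nakayama, the closed set where $I$ fails to generate $\mathcal O_Y(-dF-E)$ misses $F$. As $Y\to X$ is proper, its image in $X$ is closed, and it does not contain $o$. Since $R$ is local, it is empty.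

(c) By (b) and the universal property of the blow-up there is an $X$-morphism $h:Y\to W$ such that the coordinates of $\mathbb P^N_R$ pull back to the generators of $I$, viewed as sections of $\mathcal O_Y(-dF-E)$. By the proof of (b) and Proposition~\ref{prop:leading}, their restrictions to $F$ form a basis of $J_d$. Over $X\setminus\{o\}$ both $Y$ and $W$ are the blow-up of $I$, so $h$ is an isomorphism there. It is proper because $Y$ is proper and $W$ separated over $X$.
\end{proof}

\section{Lines decide: proof of Theorem~\ref{thm:criterion}}\label{sec:lines}

The statement about $\mu(I)$ is part of Proposition~\ref{prop:leading}.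

\begin{lemma}\label{lem:nakayama}
Let $q:Y\to P$ be a morphism of proper schemes over $X=\operatorname{Spec}R$, with $R$ a Noetherian local ring. If the base change $q_0:Y_0\to P_0$ to the closed point is a closed immersion, so is $q$.
\end{lemma}

\begin{proof}
A closed subset of $Y$ or $P$ has closed image in $X$; if it misses the closed fiber, its image misses the closed point of $X$, and it is empty. The set of $y\in Y$ at which the fiber of $q$ through $y$ has positive dimension is closed. It misses $Y_0$, because fibers of $q$ over $P_0$ are fibers of $q_0$. So it is empty, and $q$ is finite, being proper with finite fibers. Let $\mathcal M=\operatorname{coker}(\mathcal O_P\to q_*\mathcal O_Y)$, a coherent sheaf. Since $q$ is affine, $q_*$ commutes with base change, so with $\mathfrak m_R$ the maximal ideal of $R$ we have $\mathcal M/\mathfrak m_R\mathcal M=\operatorname{coker}(\mathcal O_{P_0}\to(q_0)_*\mathcal O_{Y_0})=0$. By Nakayama $\operatorname{Supp}\mathcal M$ misses $P_0$, so it is empty.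
\end{proof}

\subsection*{If all lines are short, $W$ is regular}
Assume $\operatorname{length}(Z\cap\ell)\le d-1$ for every line $\ell$. Let $\tau\subset F$ be a closed subscheme of length $2$. Its image $\pi(\tau)$ has length at most $2$, so it lies on a line $\ell$. By Lemma~\ref{lem:curvilinear} there is a hyperplane $\Lambda\supset\ell$ with $\operatorname{length}(Z\cap\Lambda)=\operatorname{length}(Z\cap\ell)\le d-1$. By Lemma~\ref{lem:separate}, which applies because of Lemma~\ref{lem:ideal}, $J_d\to H^0(\mathcal O_F(dH-E_F)|_\tau)$ is surjective. So $J_d$ separates points and tangent vectors on the projective scheme $F$ over the algebraically closed field $k$, and $h_0$ is a closed immersion. This is the restriction of $q:Y\xrightarrow{h}W\subset\mathbb P^N_R$ to the closed fibers. By Lemma~\ref{lem:nakayama} $q$ is a closed immersion, hence so is $h$. As $h$ is dominant and $W$ is integral, $h$ is an isomorphism, and $W\cong Y$ is regular.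

\subsection*{If some line is long, $W$ is singular}
Let $\ell_0$ be a line with $\operatorname{length}(Z\cap\ell_0)\ge d$, and suppose that $W$ is regular. The strict transform $\ell_0'\subset F$ is the blow-up of $\ell_0$ in the divisor $Z\cap\ell_0$, so $\ell'_0\cong\ell_0$, and
\[
\deg\mathcal O_F(dH-E_F)|_{\ell_0'}=d-\operatorname{length}(Z\cap\ell_0)\le0 .
\]
This line bundle is generated by $J_d$, so it is trivial on $\ell_0'$, and $h$ contracts $\ell_0'$ to a point. To exploit this we show that $h$ contracts only finitely many curves. A set of codimension at least $2$ is invisible to divisors on $Y$, and this will contradict factoriality of $W$.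

\emph{Only finitely many integral curves in $F$ are contracted by $h_0$.} Let $K\subset F$ be one. Then $\mathcal O_F(dH-E_F)$ has degree $0$ on $K$. As $\mathcal O_F(-E_F)$ is $\pi$-ample, $K$ does not lie in a fiber of $\pi$. So $\pi(K)$ is a curve, $K\not\subset E_F$, and $K$ is the strict transform of $\pi(K)$. For distinct closed points $p,p'\in K\setminus E_F$ the points $\pi(p),\pi(p')$ are distinct, and $J_d$ does not separate $\{p,p'\}$. By Lemmas~\ref{lem:separate} and \ref{lem:curvilinear}, the line through $\pi(p)$ and $\pi(p')$ meets $Z$ in length at least $d\ge2$. There are only finitely many such lines by Lemma~\ref{lem:curvilinear}. Fixing $p$ and varying $p'$, we see that $\pi(K)$ is one of them.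

\emph{Contradiction.} Let $\Sigma\subset W$ be the set of points over which $h$ has a fiber of positive dimension. It is closed, being the image under the proper map $h$ of the closed set of points of $Y$ at which the fiber has positive dimension. As $h$ is an isomorphism over $X\setminus\{o\}$, $\Sigma$ lies in the fiber of $W$ over $o$, a projective $k$-scheme, and $h^{-1}(\Sigma)\subset F$. Let $w\in\Sigma$ be a closed point. Every positive-dimensional component of the projective $k$-scheme $h^{-1}(w)$ is a union of integral curves contracted by $h_0$. By the previous step, there are only finitely many such curves, so $\Sigma$ has finitely many closed points. Being closed, $\Sigma$ is a finite set of closed points, and $\dim h^{-1}(\Sigma)\le1$. Since $F$ is an integral projective scheme of dimension $n-1$ and a Cartier divisor in $Y$, $h^{-1}(\Sigma)$ has codimension at least $n-1\ge2$ in $Y$. Over $W\setminus\Sigma$ the map $h$ is proper with finite fibers, hence finite. It is birational and $W$ is normal, so it is an isomorphism there.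

Let $\mathcal L=\mathcal O_Y(\Delta)$ be a line bundle on $Y$ that is ample over $X$; it exists since $Y$ is projective over $X$. Transport $\Delta|_{Y\setminus h^{-1}(\Sigma)}$ to $W\setminus\Sigma$ and let $\Delta_W$ be its closure in $W$. Since $W$ is regular, $\Delta_W$ is a Cartier divisor. The divisors $h^*\Delta_W$ and $\Delta$ agree outside $h^{-1}(\Sigma)$. As this set has codimension at least $2$ in the regular scheme $Y$, they are equal. So $\mathcal L=h^*\mathcal O_W(\Delta_W)$ is trivial on $\ell_0'\cong\mathbb P^1$, because $h$ contracts $\ell'_0$. This contradicts ampleness. Hence $W$ is not regular, and Theorem~\ref{thm:criterion} is proved. \qed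

\section{The curves: proof of Theorem~\ref{thm:answer}}\label{sec:curves}

\subsection{Dimension at most two} If $n=1$, then $I=(0)$ is generated by $0=\operatorname{ht}I$ elements. If $n=2$, then $I$ is a prime of height one in a factorial ring, hence principal. So the answer to the Question is positive.

\subsection{The construction}\label{subsec:construction}
Let $n\ge3$, let $g\in k[t]$ be monic of degree $m\ge1$, let $a_2=t$ and $a_3,\dots,a_n\in k[t]$. Let $P$ be the kernel of
\[
A\to k[t],\qquad x_1\mapsto g,\quad x_j\mapsto a_jg\ \ (2\le j\le n),
\]
put $\Gamma=A/P\subset k[t]$ and $I=PR$. Evaluating at a root of $g$ shows that $P\subset(x_1,\dots,x_n)$. Since $t$ is a root of the monic polynomial $g(\theta)-x_1\in\Gamma[\theta]$, $k[t]=\Gamma[t]$ is finite over $\Gamma$. So $\dim\Gamma=1$, and $I$ is a prime with $\dim R/I=1$. Let $B=R/I$, the localization of $\Gamma$ at the origin, and $T=k[t]\otimes_\Gamma B=B[t]$. In the chart of $x_1$, the blow-up of $\mathfrak n$ has the ring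
\[
B[x_2/x_1,\dots,x_n/x_1]=B[t,a_3,\dots,a_n]=T,
\]
which is finite over $B$. By Lemma~\ref{lem:chart}(a), $C'=\operatorname{Spec}T$, and $Z=\operatorname{Spec}T/x_1T$. As a localization of $k[t]$, $T$ is regular. An element of $\Gamma$ outside the maximal ideal of the origin does not vanish at the roots of $g$, so it is already invertible modulo $g$, and
\[
Z=\operatorname{Spec}k[t]/(g),\ \text{ embedded in }\{X_1\ne0\}=\mathbb A^r\subset\mathbb P^r\text{ by }(t,a_3,\dots,a_n).
\]
By Theorem~\ref{thm:criterion}, \emph{$W$ is regular and $I$ is not a complete intersection as soon as, for some $d\ge3$, $m=m_d$ and}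
\begin{enumerate}
\item[(i)] \emph{the $m_d$ monomials of degree at most $d-1$ in $t,a_3,\dots,a_n$ are linearly independent in $k[t]/(g)$;}
\item[(ii)] \emph{every line meets $Z$ in length at most $2$.}
\end{enumerate}
Condition (i) says that no hypersurface of degree $d-1$ contains $Z$, and (ii) suffices for the criterion since $2\le d-1$. If $g=(t-t_0)^m$, condition (ii) follows from
\begin{enumerate}
\item[(ii$'$)] \emph{$1,t,a_3,\dots,a_n$ span $k[t]/(t-t_0)^3$.}
\end{enumerate}
Indeed, a line that meets $Z$ in length at least $3$ contains the unique subscheme of $Z$ of length $3$. The linear forms vanishing on this subscheme have codimension $3$ by (ii$'$), but they would contain the space of forms vanishing on the line, which has codimension $2$.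

\subsection{Proof of (1)}
Let $d\ge3$. Choose $p_i=(1:c_{i2}:\dots:c_{in})$ for $i=1,\dots,m_d$ successively. Given $p_1,\dots,p_{i-1}$ with $i\le m_d=\dim S_{d-1}$, there is $0\ne G\in S_{d-1}$ vanishing at them. Choose $p_i$ with $X_1\ne0$, $G(p_i)\ne0$, $c_{i2}$ distinct from the earlier $c_{j2}$, and on no line joining two earlier points. Each condition excludes a proper closed subset of $\mathbb P^r$, as $r\ge2$, so this is possible. Then the points impose $m_d$ independent conditions on $S_{d-1}$, and no three are collinear. Put $t_i=c_{i2}$, $g=\prod_i(t-t_i)$, and for $j\ge3$ let $a_j$ be an interpolating polynomial with $a_j(t_i)=c_{ij}$ for all $i$. Then $Z=\{p_1,\dots,p_{m_d}\}$ is reduced, and (i) and (ii) hold. Together with the case $n\le2$, this proves the first sentence of Theorem~\ref{thm:answer}.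

\subsection{Completion}
The following lemma is used here and in Section~\ref{sec:force}.

\begin{lemma}\label{lem:completion}
Let $I$ be a prime of $R$ with $\dim R/I=1$. Then $\mu(I\widehat R)=\mu(I)$ and $\operatorname{ht}I\widehat R=n-1$. If $\operatorname{Proj}\mathcal R(I)$ is regular, so is $\operatorname{Proj}\mathcal R(I\widehat R)$.
\end{lemma}

\begin{proof}
We have $I\widehat R/\mathfrak mI\widehat R=I/\mathfrak mI$. The ring $\widehat R/I\widehat R$ is the completion of $R/I$ and has dimension $1$, so $\operatorname{ht}I\widehat R=n-1$ in the regular local ring $\widehat R$. By flatness $\operatorname{Proj}\mathcal R(I\widehat R)=\operatorname{Proj}\mathcal R(I)\times_R\widehat R$. As $R$ is excellent, $R\to\widehat R$ is a regular homomorphism (flat with geometrically regular fibers). This property is preserved by base change along the finite type morphism $\operatorname{Proj}\mathcal R(I)\to\operatorname{Spec}R$, and a scheme that is regular over a regular scheme in this sense is regular.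
\end{proof}

If $g=(t-t_0)^m$ in the construction, then every maximal ideal of $T$ lies over $\mathfrak n$, because $T$ is finite over $B$, and so contains $x_1=g$. So $T=k[t]_{(t-t_0)}$, and its $\mathfrak n$-adic completion is $k[[t-t_0]]$. By flatness
\[
\widehat R/I\widehat R=\widehat B\subset T\otimes_B\widehat B=k[[t-t_0]],
\]
so $I\widehat R$ is prime.

\subsection{Proof of (2)}
Let $n=3$, $d=3$, $m_3=6$, $g=t^6$, $a_3=t^2+t^5$; the curve is $(t^6,t^7,t^8+t^{11})$. Modulo $t^6$ the six monomials $1,\,t,\,a_3,\,t^2,\,ta_3,\,a_3^2$ are
\[
1,\quad t,\quad t^2+t^5,\quad t^2,\quad t^3,\quad t^4,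
\]
a basis of $k[t]/(t^6)$ in every characteristic. So (i) holds, and $1,t,t^2+t^5$ span $k[t]/(t^3)$, which is (ii$'$). Hence $W$ is regular, and $\mu(I)=\binom41=4>2=\operatorname{ht}I$.

\emph{Generators.} With $x=t^6$, $y=t^7$, $z=t^8+t^{11}$ we have $z^2=t^{16}+2t^{19}+t^{22}$ and
\begin{align*}
y^3-xyz&=t^{21}-(t^{21}+t^{24})=-x^4,\\
y^2z-xz^2&=(t^{22}+t^{25})-(t^{22}+2t^{25}+t^{28})=-t^{25}-t^{28}=-x^3y-y^4,\\
yz^2-x^2z+xy^2&=(t^{23}+2t^{26}+t^{29})-(t^{20}+t^{23})+t^{20}=2t^{26}+t^{29}\\
&=2x^2y^2+(y^3z-x^3y^2),\\
z^3&=t^{24}+3t^{27}+3t^{30}+t^{33}=x^4+3xy^3+3x^5+x^2y^3 .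
\end{align*}
In the third identity we used $y^3z=t^{29}+t^{32}$ and $x^3y^2=t^{32}$. So $f_1,\dots,f_4\in I$. Their leading forms are
\[
y^3-xyz,\qquad y^2z-xz^2,\qquad yz^2-x^2z+xy^2,\qquad z^3 .
\]
They are linearly independent, because each of $y^3,y^2z,yz^2,z^3$ occurs in exactly one of them. By Proposition~\ref{prop:leading}, $I/\mathfrak mI\cong J_3$ via leading forms and $\dim J_3=4$, so $I=(f_1,\dots,f_4)$ by Nakayama.

\emph{Completion.} We have just seen that $I\widehat R$ is prime. By Lemma~\ref{lem:completion} it has height $2$ and needs $4$ generators, and $\operatorname{Proj}\mathcal R(I\widehat R)$ is regular.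

\subsection{Proof of (3)}
Let $\operatorname{char}k=0$, $g=(t-1)^{m_d}$ and $a_j=t^{d^{j-2}}$ for $2\le j\le n$. The monomials in (i) are $t^{\varepsilon(\alpha)}$ with $\varepsilon(\alpha)=\sum_{j\ge2}\alpha_jd^{j-2}$, where $|\alpha|\le d-1$. The $m_d$ exponents are distinct, since the $\alpha_j$ are the digits of $\varepsilon(\alpha)$ in base $d$. Suppose that $\sum c_\alpha t^{\varepsilon(\alpha)}$ vanishes to order at least $m_d$ at $t=1$. The operator $t\,\frac{d}{dt}$ lowers the order of vanishing at $1$ by at most one. So applying $(t\,\frac{d}{dt})^s$ and setting $t=1$ gives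
\[
\sum_\alpha c_\alpha\,\varepsilon(\alpha)^s=0\qquad(0\le s<m_d).
\]
As the $\varepsilon(\alpha)$ are distinct elements of $k$, the Vandermonde determinant forces all $c_\alpha=0$. So (i) holds. The same argument with exponents $0,1,d$ and $0\le s<3$ shows that $1,t,a_3=t^d$ are independent in the $3$-dimensional space $k[t]/(t-1)^3$, which gives (ii$'$). By Section~\ref{subsec:construction}, $W$ is regular and $I$ is not a complete intersection. Primality of $I\widehat R$ was shown above. This completes the proof of Theorem~\ref{thm:answer}. \qed

\section{What regularity does force: proof of Theorem~\ref{thm:force}}\label{sec:force}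

The local rings of $\operatorname{Proj}\mathcal R(I)$ and $\operatorname{Proj}\mathcal R(I\widehat R)$ have dimension at most $n$, by the dimension inequality: these schemes are integral, and of finite type and birational over $\operatorname{Spec}R$ and $\operatorname{Spec}\widehat R$, respectively.

\subsection*{(c)$\Rightarrow$(a),(b)}
If $R/I$ is regular of dimension $1$, then $I$ is generated by $n-1\ge2$ elements of a regular system of parameters, and these do not lie in $\mathfrak m^2$.

\subsection*{(a)$\Rightarrow$(b)}
Let $I=(f_1,\dots,f_{n-1})$. As $\operatorname{ht}I=n-1$, this is a regular sequence, and a chart of the blow-up is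
\[
\operatorname{Spec}R[T_2,\dots,T_{n-1}]/(f_i-f_1T_i)_{2\le i\le n-1}.
\]
If $I\subset\mathfrak m^2$, all relations lie in the square of the maximal ideal $(\mathfrak m,T_2,\dots,T_{n-1})$. So the local ring of the chart at this point has embedding dimension $n+(n-2)$. This exceeds $n$ because $n\ge3$, so the local ring is not regular, a contradiction.

\subsection*{(b)$\Rightarrow$(c)}
Let $w\in I\setminus\mathfrak m^2$. The idea is to split off the variable $w$: the chart of $w$ then becomes an extended Rees algebra, a graded ring whose cotangent space can be read off. To split, we complete. Choose $x_2,\dots,x_n$ with $\widehat R=k[[w,x_2,\dots,x_n]]$. Let $R_1=k[[x_2,\dots,x_n]]$ with maximal ideal $\mathfrak m_1$, and let $I_1\subset\mathfrak m_1$ be the image of $I\widehat R$ in $\widehat R/w\widehat R=R_1$. Since $w\in I$, we have $I\widehat R=w\widehat R+I_1\widehat R$. By Lemma~\ref{lem:completion}, $\operatorname{Proj}\mathcal R(I\widehat R)$ is regular.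

Let $D=R_1[w]\subset\widehat R$. As $\widehat R=R_1[[w]]$ is the $w$-adic completion of the Noetherian ring $D$, it is flat over $D$. The ideal $I\widehat R$ is extended from the ideal $(w,I_1)$ of $D$, so the $w$-chart of $\operatorname{Proj}\mathcal R(I\widehat R)$ is $\operatorname{Spec}G'$ with $G'=G\otimes_D\widehat R$ and
\[
G=R_1[w,I_1w^{-1}]=\bigoplus_{j>0}R_1w^j\ \oplus\ R_1\ \oplus\ \bigoplus_{j>0}I_1^jw^{-j}.
\]
Let $M\subset G$ be the ideal consisting of $\mathfrak m_1$ in degree $0$ and everything in nonzero degrees. It is an ideal because a product of elements of opposite nonzero degrees lies in $I_1\subset\mathfrak m_1$; it is maximal with $G/M=k=D/(\mathfrak m_1,w)$. Since $k\otimes_D\widehat R=\widehat R/(\mathfrak m_1,w)=k$, the ideal $M'=MG'$ is maximal with residue field $k$, and by flatness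
\[
M'/M'^2\cong(M/M^2)\otimes_D\widehat R\cong M/M^2 .
\]
We compute $M/M^2$ degree by degree.
\begin{itemize}
\item Degree $1$: $M$ is $R_1w$ and $M^2$ is $\mathfrak m_1w+w^2\cdot I_1w^{-1}+\dots=\mathfrak m_1w$. The quotient is $k$.
\item Degree $0$: $M$ is $\mathfrak m_1$, and $M^2$ is $\mathfrak m_1^2+w\cdot I_1w^{-1}+\dots=\mathfrak m_1^2+I_1$. The quotient is $\mathfrak m_1/(\mathfrak m_1^2+I_1)$.
\item Degree $-1$: $M$ is $I_1w^{-1}$, and $M^2$ is $\mathfrak m_1I_1w^{-1}+w\cdot I_1^2w^{-2}+\dots=\mathfrak m_1I_1w^{-1}$. The quotient is $I_1/\mathfrak m_1I_1$.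
\item Degrees $j$ and $-j$ with $j\ge2$: $R_1w^j$ and $I_1^jw^{-j}$ are contained in $M^2$. The quotient is $0$.
\end{itemize}
Since $G'_{M'}$ is regular,
\[
1+\dim_k\mathfrak m_1/(\mathfrak m_1^2+I_1)+\mu(I_1)=\dim G'_{M'}\le n .
\]
As $\dim_k\mathfrak m_1/\mathfrak m_1^2=n-1$, this says $\mu(I_1)\le\dim_k(I_1+\mathfrak m_1^2)/\mathfrak m_1^2$. So the surjection $I_1/\mathfrak m_1I_1\to(I_1+\mathfrak m_1^2)/\mathfrak m_1^2$ is an isomorphism: a minimal system of generators of $I_1$ is linearly independent modulo $\mathfrak m_1^2$, hence part of a regular system of parameters of $R_1$. Therefore $R_1/I_1=\widehat R/I\widehat R$ is regular. It is the completion of $R/I$, so $R/I$ is regular.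

\subsection*{The last statement}
By the equivalence of (a) and (c), a prime with regular blow-up is not a complete intersection exactly when $R/I$ is singular, and by (b) it is then contained in $\mathfrak m^2$. \qed

\begin{thebibliography}{1}
\bibitem{MS} Debasish Mukhopadhyay and Indranath Sengupta, \emph{The Rees Algebra for Certain Monomial Curves}, arXiv:1003.0775 (2010).
\end{thebibliography}

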